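# Why $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ has no compact quotients

**Theorem 1.** For all $n\ge 2$, in particular for all odd $n\ge 3$, the space $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$ has no compact quotient.

## 1. Proper actions and compact quotients

Throughout, $G=\mathrm{SU}(n,n)$ is the group of complex $2n\times 2n$ matrices of determinant one that preserve the hermitian form $I_{n,n}=\mathrm{diag}(1^n,(-1)^n)$, and $H=\mathrm{O}^*(2n)$ is the subgroup
$$H=\{g\in G: g^TB_0g=B_0\},\qquad B_0=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$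
The map $g\mapsto B_0(g^T)^{-1}B_0^{-1}$ is an involution of $G$. Indeed $G$ is stable under complex conjugation and under $g\mapsto (g^*)^{-1}$, hence under $g\mapsto(g^T)^{-1}$, and $B_0I_{n,n}B_0^{-1}=-I_{n,n}$, so conjugation by $B_0$ preserves $G$. An element is fixed iff $gB_0g^T=B_0$; taking inverses and using $B_0^{-1}=B_0$, this says $g^TB_0g=B_0$. So $H$ is the fixed group of an involution, and $G/H$ is a reductive symmetric space.

**Definition.** A discrete subgroup $\Gamma\subset G$ acts *properly discontinuously* on $G/H$ if for every compact $L\subset G/H$ the set $\{\gamma\in\Gamma:\gamma L\cap L\ne\emptyset\}$ is finite. Then $\Gamma\backslash G/H$ is a *Clifford–Klein form* of $G/H$. A *compact quotient* is a Clifford–Klein form that is compact.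

When $H$ is compact every discrete $\Gamma$ acts properly discontinuously. When $H$ is not compact this is a real condition. For example, let $\mathbb Z$ act on $\mathbb R^2\setminus\{0\}=\mathrm{SL}(2,\mathbb R)/\{\text{upper unipotents}\}$ by $k\cdot(x,y)=(2^kx,2^{-k}y)$. The group is discrete and the action is free, but with $L=\{\max(|x|,|y|)=1\}$ the point $(2^{-k},1)\in L$ is sent by $k\geq 0$ to $(1,2^{-k})\in L$, so infinitely many $k$ move $L$ to a set meeting $L$.

Compact quotients with $H$ noncompact do occur. Take $G'=\mathrm{SL}(2,\mathbb R)$, the group $G'\times G'$ and the diagonal subgroup $\mathrm{diag}(G')$. The quotient is $G'$, by $(g_1,g_2)\mapsto g_1g_2^{-1}$, and if $\Gamma'\subset G'$ is a cocompact lattice then $\Gamma'\times1$ acts on it by left translations, properly discontinuously with compact quotient $\Gamma'\backslash G'$. This example returns in Section 2 as a test.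

For even $n$, Theorem 1 is a result of T. Kobayashi. The case of odd $n$ is posed as an open question in Fanny Kassel, Yosuke Morita and Nicolas Tholozan, "Compact quotients of homogeneous spaces and homotopy theory of sphere bundles", arXiv:2601.05857 (2026). The proof below does not distinguish the parities, except in bookkeeping.

There is also a complement. Recall that $\operatorname{cd}_{\mathbb Z}\Gamma$ is the largest $e$ such that $H^e(\Gamma;V)\ne0$ for some $\mathbb Z\Gamma$-module $V$; for instance $\operatorname{cd}_{\mathbb Z}\mathbb Z^k=k$.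

**Theorem 2.** (a) If $\Gamma\subset \mathrm{SU}(n,n)$ is discrete, torsion-free and acts properly discontinuously on $\mathrm{SU}(n,n)/\mathrm{O}^*(2n)$, $n\ge2$, then $\operatorname{cd}_{\mathbb Z}\Gamma\le n^2+n-1$. (b) Theorem 1 remains true with $H$ replaced by a closed cocompact subgroup $H_1\subset H$, or by a closed subgroup $H_1\supset H$ with $H_1/H$ compact.

## 2. A sphere of skew matrices inside its $K$-orbit

Let $\theta(g)=(g^*)^{-1}$, a Cartan involution of $G$, which commutes with the involution defining $H$. Its fixed group is $K=\mathrm S(\mathrm U(n)\times\mathrm U(n))$, and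
$$\mathfrak p=\Big\{\begin{pmatrix}0&Y\\Y^*&0\end{pmatrix}\Big\}\cong M_n(\mathbb C),\qquad \mathrm{Ad}(\mathrm{diag}(a,b))Y=aYb^{-1}.$$
Pairs $(c,c)$ of scalars act trivially on $\mathfrak p$, and every element of $\mathrm U(n)\times\mathrm U(n)$ can be moved into $K$ by such a pair. So $K$ and $\mathrm U(n)\times\mathrm U(n)$ have the same orbits on $\mathfrak p$ and on tuples in $\mathfrak p$.

Now intersect with $H$. For $g=\mathrm{diag}(a,b)$, $g^TB_0g$ has off-diagonal blocks $a^Tb$ and $b^Ta$, so $g\in H$ iff $b=(a^T)^{-1}=\bar a$. For a matrix in $\mathfrak p$ the condition $X^TB_0+B_0X=0$ has diagonal blocks $\bar Y+Y^*$ and $Y^T+Y$. Therefore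
$$K_H:=H\cap K=\{\mathrm{diag}(a,\bar a)\},\qquad \mathfrak h\cap\mathfrak p=\{Y:Y^T=-Y\},\qquad q:=\dim_{\mathbb R}(\mathfrak h\cap\mathfrak p)=n(n-1)\ge2 ,$$
and $H=K_H\exp(\mathfrak h\cap\mathfrak p)$ because $H$ is the fixed group of an involution commuting with $\theta$. The group $K_H\cong \mathrm U(n)$ acts on skew matrices by $Y\mapsto aYa^T$.

Give $\mathfrak p=M_n(\mathbb C)$ the operator norm, which is $\mathrm{Ad}(K)$-invariant, and put
$$S=\{Y\in\mathfrak h\cap\mathfrak p:\|Y\|=1\}\cong S^{q-1},\qquad Z=\mathrm{Ad}(K)S .$$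
Thus $S$ is a sphere of skew matrices, and $Z$ is what it sweeps out when we multiply by unitary matrices on both sides. Cohomology has $\mathbb F_2$-coefficients unless stated otherwise. Theorem 1 will follow from two statements.

**Theorem 3.** Let $G$ be a connected linear semisimple Lie group with Cartan involution $\theta$ and $G=K\exp\mathfrak p$. Let $H$ be a closed $\theta$-stable subgroup with $H=K_H\exp(\mathfrak h\cap\mathfrak p)$, $K_H=H\cap K$, and $q=\dim(\mathfrak h\cap\mathfrak p)\ge2$. Let $S\subset\mathfrak h\cap\mathfrak p$ be the unit sphere for an $\mathrm{Ad}(K)$-invariant norm on $\mathfrak p$, and $Z=\mathrm{Ad}(K)S$. If $G/H$ has a compact quotient, then the restriction $H^{q-1}(Z;\mathbb F_2)\to H^{q-1}(S;\mathbb F_2)=\mathbb F_2$ in singular cohomology is surjective.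

**Proposition 4.** For $G=\mathrm{SU}(n,n)$, $H=\mathrm{O}^*(2n)$, $n\ge2$, this restriction is zero.

**Proof of Theorem 1 from these.** A compact quotient would make the restriction to $H^{q-1}(S)=\mathbb F_2$ surjective by Theorem 3, and it is zero by Proposition 4. $\square$

**Test of Theorem 3 on the group manifold.** For $G'\times G'$ and the diagonal, with $G'=\mathrm{SL}(2,\mathbb R)$, we have $\mathfrak p=\mathbb R^2\oplus\mathbb R^2$ and $\mathfrak h\cap\mathfrak p=\{(Y,Y)\}$, so $q=2$, and $K=\mathrm{SO}(2)\times\mathrm{SO}(2)$ acts by independent rotations. For the euclidean norm $Z=\{|Y_1|=|Y_2|=1/\sqrt2\}$ is a torus, $S$ is its diagonal circle, and the first projection $Z\to S^1$ is a homeomorphism on $S$. So $H^1(Z)\to H^1(S)$ is onto, as it must be since compact quotients exist.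

## 3. An equivariant section produces a class on $Z$

This section proves Theorem 3. The mechanism is an intersection number. Let $X=G/K$ with base point $o=eK$. A compact quotient produces a subset $\mathcal A\subset X$ that meets $Ho$ in "one point, counted with multiplicity" and meets all of $KHo$ in a compact set. Intersecting with $\mathcal A$ then defines a class on the cone over $Z$, relative to infinity, that is nonzero on the cone over $S$.

Let $\Gamma$ act properly discontinuously on $G/H$ with compact quotient. Write $\mathfrak l=\mathfrak h\cap\mathfrak p$ and $\mathcal Z=\mathrm{Ad}(K)\mathfrak l=[0,\infty)\cdot Z$. Recall that $Y\mapsto\exp(Y)o$ is a homeomorphism $\mathfrak p\to X$. Let $E=G/K_H$ with the projections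
$$\pi:E\to G/H,\qquad\rho:E\to X,\qquad E_b=\pi^{-1}(b).$$

**Step 1: make $\Gamma$ torsion-free.** The purpose is to have a closed manifold as quotient. First, $\Gamma$ is finitely generated: choose $U\subset G/H$ open and relatively compact with $\Gamma U=G/H$. The set $\{\gamma:\gamma U\cap U\neq\emptyset\}$ is finite; let $\Gamma_0$ be the subgroup it generates. Then $\Gamma_0U$ and $(\Gamma\setminus\Gamma_0)U$ are disjoint open sets covering the connected space $G/H$, so $\Gamma_0=\Gamma$. By Selberg's lemma the finitely generated linear group $\Gamma$ has a torsion-free subgroup of finite index, and its quotient is still compact. Replace $\Gamma$ by it. Stabilizers of points are finite, hence trivial, so $\Gamma$ acts freely and $M=\Gamma\backslash G/H$ is a closed manifold.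

**Step 2: a $\Gamma$-equivariant section $s$ of $\pi$.** The fibre of $\pi$ over $gH$ is mapped by $\rho$ bijectively onto $gHo$: if $gho=gh'o$ then $h^{-1}h'\in H\cap K=K_H$. Now $Ho=\exp(\mathfrak l)o$, and $\mathfrak l$ is a Lie triple system ($[[\mathfrak l,\mathfrak l],\mathfrak l]\subset\mathfrak h\cap\mathfrak p$), so $Ho$ is a closed totally geodesic submanifold of $X$ and a Hadamard manifold. Pulling back the metric of $X$ by $\rho$, the fibres of $\pi$ become Hadamard manifolds, with metrics that vary smoothly and are $G$-invariant. Since $\pi$ is the bundle $G\times_H(H/K_H)\to G/H$, the bundle $\Gamma\backslash E\to M$ has local trivializations that are fibrewise isometries with the fixed Hadamard manifold $L=H/K_H\cong\mathbb R^q$.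

Choose a finite cover of $M$ by such trivializing open sets $U_i$, continuous sections $s_i$ over $U_i$ and a partition of unity $\chi_i$ with $\operatorname{supp}\chi_i\subset U_i$. On the fibre over $x$ put $f_x=\sum_i\chi_i(x)\,d(\cdot,s_i(x))^2$. In a Hadamard manifold, the midpoint $c$ of $p,p'$ satisfies $d(c,a)^2\le\frac12d(p,a)^2+\frac12d(p',a)^2-\frac14d(p,p')^2$. Hence $f_x(c)\le\frac12f_x(p)+\frac12f_x(p')-\frac14d(p,p')^2$, so $f_x$, which is continuous and proper, has a unique minimum $p_x$. It depends continuously on $x$. Indeed, near a point $x$, work in $L$ and use only the indices with $x\in\operatorname{supp}\chi_i$. If $x_k\to x$, then $f_{x_k}(p_{x_k})\le f_{x_k}(p_x)$ is bounded, while $f_{x_k}(p)\geq d(p,\mathcal C)^2$ for a fixed compact set $\mathcal C$ containing the points $s_i(x_k)$; so the $p_{x_k}$ stay bounded, and every limit point minimizes $f_x$, hence equals $p_x$. The section $x\mapsto p_x$ lifts to a continuous $\Gamma$-equivariant section $s$ of $\pi$. Put $\Sigma=s(G/H)$. As $\Gamma\backslash\Sigma\cong M$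 is compact, $\Sigma=\Gamma\Sigma_0$ with $\Sigma_0$ compact, so
$$\mathcal A:=\rho(\Sigma)=\Gamma C,\qquad C=\rho(\Sigma_0)\ \text{compact}.$$

**Step 3: the Thom class of $\Sigma$.** We want a degree $q$ class that counts intersections of fibres with $\Sigma$. Let $T^vE$ be the vertical tangent bundle. Since the fibres are Hadamard, $(p,v)\mapsto(p,\exp_pv)$ is a diffeomorphism $T^vE\to E\times_{G/H}E$. Pulling back along $s$ gives a homeomorphism over $G/H$ from the rank $q$ vector bundle $s^*T^vE$ to $E$ that takes the zero section to $\Sigma$. Every real vector bundle of rank $q$ has a mod 2 Thom class, so there is $\eta\in H^q(E,E\setminus\Sigma)$ restricting to the generator of $H^q(E_b,E_b\setminus\{s(b)\})=\mathbb F_2$ for every $b$.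

**Step 4: move the class to $X$.** The purpose is to get a class that can be restricted to all of $KHo$, not only to $Ho$. Since $\Sigma\subset\rho^{-1}(\mathcal A)$, $\eta$ restricts to $H^q(E,E\setminus\rho^{-1}(\mathcal A))$. Let $j:X\to E$, $j(\exp(Y)o)=\exp(Y)K_H$ for $Y\in\mathfrak p$. It is continuous and $\rho j=\mathrm{id}$, so it is a map of pairs $(X,X\setminus\mathcal A)\to(E,E\setminus\rho^{-1}(\mathcal A))$. Put $\eta_X=j^*\eta\in H^q(X,X\setminus\mathcal A)$.

**Step 5: $\mathcal A\cap KHo$ is compact.** This is where proper discontinuity enters. We have $KHo=K\exp(\mathfrak l)o=\exp(\mathcal Z)o$, closed in $X$ because $\mathcal Z$ is the cone over a compact set not containing $0$. Write $C\subset\tilde Co$ with $\tilde C\subset G$ compact. If $\gamma C$ meets $KHo$, then $\gamma\tilde c=khk'$ with $\tilde c\in\tilde C$, $k,k'\in K$, $h\in H$. So $\gamma^{-1}kh=\tilde ck'^{-1}$, that is, $\gamma^{-1}kH=\tilde ck'^{-1}H$, and $\gamma^{-1}(KH/H)$ meets $\tilde CKH/H$. Both sets are compact in $G/H$, so only finitely many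 $\gamma$ occur. Hence $\mathcal A\cap KHo$ is a finite union of compact sets $\gamma C\cap KHo$, and there is $R>0$ with
$$\mathcal A\cap KHo\subset\exp\{Y\in\mathcal Z:\|Y\|<R\}o.\tag{1}$$
Let the subscript $\ge R$ denote the part of norm $\ge R$. By (1), $Y\mapsto\exp(Y)o$ is a map of pairs $(\mathcal Z,\mathcal Z_{\ge R})\to(X,X\setminus\mathcal A)$. Let $\eta_{\mathcal Z}\in H^q(\mathcal Z,\mathcal Z_{\ge R})$ be the pullback of $\eta_X$.

**Step 6: the class is nonzero on $\mathfrak l$.** Let $b=eH$. The map $i:\mathfrak l\to E_b=H/K_H$, $i(Y)=\exp(Y)K_H=j(\exp(Y)o)$, is a homeomorphism. By construction $\eta_{\mathcal Z}|_{(\mathfrak l,\mathfrak l_{\ge R})}$ is the pullback of $\eta$ under $i:(\mathfrak l,\mathfrak l_{\ge R})\to(E,E\setminus\Sigma)$; this is a map of pairs, since $\rho(i(\mathfrak l_{\ge R}))\cap\mathcal A=\emptyset$ by (1). Let $Y_0=i^{-1}(s(b))$. Then $\exp(Y_0)o=\rho(s(b))\in\mathcal A\cap KHo$, so $\|Y_0\|<R$. As $\mathfrak l_{\ge R}\hookrightarrow\mathfrak l\setminus\{Y_0\}$ is a homotopy equivalence (project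 radially from $Y_0$, an interior point of a convex ball), the map $H^q(E_b,E_b\setminus\{s(b)\})\to H^q(\mathfrak l,\mathfrak l_{\ge R})=\mathbb F_2$ is an isomorphism. The generator on the left is the restriction of $\eta$, so $\eta_{\mathcal Z}|_{(\mathfrak l,\mathfrak l_{\ge R})}\ne0$.

**Step 7: descend to $Z$ and $S$.** The norm is invariant, so every nonzero element of $\mathcal Z$ is uniquely $rY$ with $r>0$, $Y\in Z$. Thus $\mathcal Z$ is contractible and $\mathcal Z_{\ge R}\cong Z\times[R,\infty)$. As $q\ge2$, the connecting map $\delta:H^{q-1}(Z)\to H^q(\mathcal Z,\mathcal Z_{\ge R})$ is an isomorphism. Write $\eta_{\mathcal Z}=\delta\zeta$. By naturality $\delta(\zeta|_S)=\eta_{\mathcal Z}|_{(\mathfrak l,\mathfrak l_{\ge R})}\neq0$, so $\zeta|_S\ne0$ in $H^{q-1}(S)=\mathbb F_2$. This proves Theorem 3. $\square$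

It remains to prove Proposition 4, which is a question about matrices only.

## 4. The cases $n=2$ and $n=3$ by hand, and why the coefficients are $\mathbb F_2$

**The case $n=2$.** Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. Skew $2\times2$ matrices are $cJ$, so $q=2$ and $S=\{cJ:|c|=1\}$ is a circle. Multiplying $J$ by unitary matrices on both sides gives $Z=\mathrm U(2)$. The group $H^1(\mathrm U(2))=\mathbb F_2$ is generated by the pullback of the generator of $H^1(S^1)$ under $\det$, and $\det(cJ)=c^2$ has degree $2$ on $S$. So the restriction is zero mod 2.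

**The case $n=3$.** Now $q=6$ and $S\cong S^5$. A skew $3\times3$ matrix is $[v]_\times:x\mapsto v\times x$ for some $v\in\mathbb C^3$, with the complex bilinear cross product. Lagrange's identity $|v\times x|^2=|v|^2|x|^2-|v^*x|^2$ shows that for $|v|=1$ this matrix kills $v$ and is isometric on $v^\perp$: it is a rank-two partial isometry.

**Definition.** A *partial isometry* of $\mathbb C^n$ is a linear map $x$ that is isometric on its *initial space* $(\ker x)^\perp$; the *final space* is $\operatorname{im}x$. For example $\mathrm{diag}(1,1,0)$ and $[e_3]_\times$ are rank-two partial isometries of $\mathbb C^3$ with initial and final space $\langle e_1,e_2\rangle$.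

All rank-two partial isometries of $\mathbb C^3$ form one $K$-orbit, so $Z$ is the set of all of them. A rank-two partial isometry $x$ extends in a unique way to $u(x)\in\mathrm{SU}(3)$: the isometry from $\ker x$ to $(\operatorname{im}x)^\perp$ is free up to a phase, which $\det u=1$ fixes. So
$$Z\cong\mathbb{CP}^2\times\mathrm{SU}(3),\qquad x\mapsto(\ker x,u(x)),\qquad H^5(Z)=H^0(\mathbb{CP}^2)\otimes H^5(\mathrm{SU}(3))\oplus H^2(\mathbb{CP}^2)\otimes H^3(\mathrm{SU}(3)).$$
The second summand restricts to $0$ on $S^5$ because $H^2(S^5)=0$. From the Gysin sequence of $\mathrm{SU}(2)\to\mathrm{SU}(3)\to S^5$, $H^5(\mathrm{SU}(3))$ is generated by the pullback of the generator of $H^5(S^5)$ under $g\mapsto ge_1$. So we need the mod 2 degree of $S^5\to S^5$, $v\mapsto u([v]_\times)e_1$.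

Here $u([v]_\times)=[v]_\times+\bar vv^*$. Indeed this map sends $v$ to $\bar v$ and agrees with $[v]_\times$ on $v^\perp$; the image of $[v]_\times$ is orthogonal to $\bar v$ since $v^T(v\times x)=0$; and since $\det[v]_\times=0$ and the adjugate of $[v]_\times$ is $vv^T$, its determinant is $v^*(vv^T)\bar v=|v|^4=1$. The first column is
$$f(v)=\big(\bar v_1^2,\ v_3+\bar v_1\bar v_2,\ -v_2+\bar v_1\bar v_3\big).$$
Let $y\in S^5$ with $y_1\neq0$. The equation $f(v)=y$ forces $\bar v_1^2=y_1$, two choices, and for each of them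
$$v_3=\frac{y_2+\bar v_1\bar y_3}{1+|v_1|^2},\qquad v_2=\bar v_1\bar v_3-y_3 .$$
These $v$ lie on $S^5$: the cross terms cancel in $|f(v)|^2=|v_1|^4+(1+|v_1|^2)(|v_2|^2+|v_3|^2)$, and setting this equal to $1$ gives $|v_2|^2+|v_3|^2=1-|v_1|^2$. The two solutions are distinct and locally depend continuously on $y$, so $f$ is a two-sheeted covering over $\{y_1\ne0\}$. Its mod 2 degree is $1+1=0$, and Proposition 4 holds for $n=3$. With Theorem 3 this already settles the first odd case.

**The attempt with rational coefficients.** It is natural to try a rational obstruction first, since rational cohomology of homogeneous spaces is easier. It fails already here. For $n=2$ the map $H^1(Z;\mathbb Q)\to H^1(S;\mathbb Q)$ is multiplication by $2$, hence onto. For $n=3$ we have $f(-v_1,-v_2,v_3)=\mathrm{diag}(1,1,-1)f(v)$. Both diagonal matrices preserve the orientation of $S^5$, and the first exchanges the two preimages $\pm e_1$ of $e_1$ while the second fixes $e_1$. So the two local degrees agree, and $f$ has degree $\pm2$. Rationally the restriction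 to $S$ is therefore onto, and a rational version of Theorem 3 would give no contradiction. The obstruction is exactly the factor $2$. In Section 9 this factor reappears as the degree-two behaviour of $g\mapsto gg^T$ on unitary groups.

## 5. $Z$ as a collapsed product, and the obstacle at $n=4$

Let $m=\lfloor n/2\rfloor$, and write $\lambda_1\ge\dots\ge\lambda_n\ge0$ for the singular values of a matrix.

**Normal form of skew matrices.** *If $Y$ is skew, then $Y=g\,\mathrm{diag}(\mu_1J,\dots,\mu_mJ,[0])\,g^T$ with $g\in\mathrm U(n)$ and $\mu_1\ge\dots\ge\mu_m\ge0$, the entry $[0]$ occurring for $n$ odd.* Here is the short proof. Since $\bar Y=-Y^*$, we have $YY^*=(Y^*Y)^T=\overline{Y^*Y}$. Let $\mu=\|Y\|>0$, let $v$ be a unit vector with $Y^*Yv=\mu^2v$, and put $w=\mu^{-1}\overline{Yv}$, a unit vector. Then $w^*v=\mu^{-1}(Yv)^Tv=-\mu^{-1}v^TYv=0$, $Yv=\mu\bar w$, and $Yw=-\mu^{-1}YY^*\bar v=-\mu\bar v$. If $h$ is unitary with first columns $w,v$, then $h^TYh$ has upper left block $\mu J$. For a column $c\perp v,w$ we have $c^TYv=\mu c^T\bar w=0$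 and $c^TYw=-\mu c^T\bar v=0$. So $h^TYh=\mu J\oplus Y'$ with $Y'$ skew, and we continue with $Y'$; at the end $g=\bar h$. $\square$

So the singular values of a skew matrix are paired, $\lambda_1=\lambda_2\ge\lambda_3=\lambda_4\ge\cdots$, with $\lambda_n=0$ for $n$ odd. Conversely a diagonal matrix with such entries is $K$-conjugate to a skew one, because $\mathrm{diag}(\lambda,\lambda)$ becomes $\lambda J$ after multiplication by $J$. Put
$$v_k=\mathrm{diag}(1^k,0^{n-k}),\quad\Delta=\Big\{t\in\mathbb R^m_{\ge0}:\sum t_i=1\Big\},\quad\mathrm{int}\,\Delta=\{t\in\Delta:t_i>0\ \forall i\},\quad\xi_t=\sum_it_iv_{2i},$$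
$I(t)=\{i:t_i>0\}$ and $[m]=\{1,\dots,m\}$. The matrix $\xi_t$ has $\lambda_{2i-1}=\lambda_{2i}=t_i+\dots+t_m$. Therefore
$$Z=\mathrm{Ad}(K)\{\xi_t:t\in\Delta\}=\{Y:\|Y\|=1,\ \text{paired singular values, and }\lambda_n=0\text{ if }n\text{ is odd}\},$$
and $t_i=\lambda_{2i}-\lambda_{2i+2}$ (with $\lambda_{2m+2}:=0$) is a continuous function on $Z$.

**Stabilizers.** For a function $h$ the map $Y\mapsto Yh(Y^*Y)$ is $K$-equivariant. For $i\in I(t)$ we have $\lambda_{2i}>\lambda_{2i+2}$, and taking $h(r)=r^{-1/2}1_{\{r\ge\lambda_{2i}^2\}}$ turns $\xi_t$ into $v_{2i}$. So an element of $K$ fixing $\xi_t$ fixes $v_{2i}$ for all $i\in I(t)$, and conversely. The stabilizer of $\xi_t$ is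
$$K_{I(t)},\qquad K_I:=\bigcap_{i\in I}\mathrm{Stab}_K(v_{2i}).$$
Put $Q=K/K_{[m]}$, let $\pi_I:Q\to K/K_I$ be the projection, and let
$$\Phi:Q\times\Delta\to Z,\qquad\Phi(kK_{[m]},t)=\mathrm{Ad}(k)\xi_t .$$
This is a continuous surjection of compact spaces, and
$$\Phi(x,t)=\Phi(x',t')\iff t=t'\ \text{and}\ \pi_{I(t)}(x)=\pi_{I(t)}(x').\tag{2}$$
Over $Z^\circ=\{t_i>0\ \forall i\}$ it is injective, and being a closed map it restricts to a homeomorphism $Q\times\mathrm{int}\,\Delta\to Z^\circ$. So $Z$ is the product $Q\times\Delta$ in which, over each face of the simplex, $Q$ is collapsed to the smaller homogeneous space $K/K_I$.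

For $n=2,3$ we have $m=1$, $\Delta$ is a point and $Z=Q$. This is why Section 4 was easy. For $n=4$ the simplex is a segment, and $Z$ is $Q\times[0,1]$ with the end $t_2=0$ collapsed along $Q\to A:=K/K_{\{1\}}$ (rank-two partial isometries of $\mathbb C^4$) and the end $t_1=0$ collapsed along $Q\to B:=K/K_{\{2\}}=\mathrm U(4)$.

**Where the direct computation stops.** We know how to handle classes on the open part $Z^\circ\cong Q\times\mathrm{int}\,\Delta$, at least in the spirit of Section 4. But a class on $Z$ need not come from $Z^\circ$. For $n=4$ we have $q-1=11$, and there is an exact sequence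
$$H^{10}(Q)\cong H^{11}_c(Z^\circ)\to H^{11}(Z)\to H^{11}(A)\oplus H^{11}(B)\to H_c^{12}(Z^\circ)\cong H^{11}(Q),$$
where the last map is built from the two pullbacks. A class that is nonzero on $A\sqcup B$ is not an extension from $Z^\circ$. To exclude such classes we need the last map to be injective. Degrees do not decide this: $H^{11}(\mathrm U(4))$ contains $e_1e_3e_7\neq0$, and $\dim A=20$, $\dim Q=24$. For larger $m$ there are more strata, and the long exact sequences have unknown connecting maps. The way out is not to cut $Z$ along its strata, but to cut all the spaces $K/K_I$ at the same time into Bruhat cells, so that one cell meets all strata in a controlled way.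

## 6. Compact supports and Bruhat cells

**Compactly supported cohomology.** $H_c^*$ denotes sheaf cohomology with compact supports of locally compact Hausdorff spaces. For $U\subset Y$ open with closed complement $F$ there is an exact sequence
$$\cdots\to H_c^k(U)\xrightarrow{\ \mathrm{ext}\ }H_c^k(Y)\to H_c^k(F)\to H_c^{k+1}(U)\to\cdots,$$
where $\mathrm{ext}$ is extension by zero. Extension by zero commutes with restriction to closed subsets: for $F'\subset Y$ closed, $\mathrm{ext}(\omega)|_{F'}=\mathrm{ext}(\omega|_{U\cap F'})$. Over a field the Künneth formula holds, $H_c^*(\mathbb R^d)$ is one-dimensional and lies in degree $d$, and $H_c^*=H^*$ on compact spaces. The half-open interval has $H_c^*([0,1))=H^*([0,1],\{1\})=0$; this small fact, in higher dimension, drives Section 8. The map $\mathrm{ext}$ is often not onto: for $Y=S^1\times[0,1]$ and $U=S^1\times(0,1)$, the map $H_c^1(U)\to H^1(Y)$ is zero, because $H^1(Y)\to H^1(\partial Y)$ is injective.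

The set $Z$ is compact and semialgebraic (the image of $K\times S$ under a polynomial map), hence triangulable, so $H_c^*(Z)=H^*(Z)$ is also singular cohomology, compatibly with restriction to $S$.

**Roots.** Let $\mathfrak a\subset\mathfrak p=M_n(\mathbb C)$ be the real diagonal matrices, with coordinates $\varepsilon_1,\dots,\varepsilon_n$. The restricted roots are $\pm\varepsilon_i\pm\varepsilon_j$ (multiplicity 2) and $\pm2\varepsilon_i$ (multiplicity 1), type $C_n$, with simple roots $\alpha_j=\varepsilon_j-\varepsilon_{j+1}$ $(j<n)$ and $\alpha_n=2\varepsilon_n$. The Weyl group $W$ consists of the signed permutations, $|W|=2^nn!$, with simple reflections $s_j$. Let $P=M_0AN$ be the minimal parabolic, $M_0=Z_K(\mathfrak a)$. From the entries of $\xi_t$ we read off that $\alpha_{2i}(\xi_t)$ is $t_i$ (or $2t_m$ if $2i=n$) and that $\alpha_j(\xi_t)=0$ for $j$ odd. So $\xi_t$ is dominant and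
$$\alpha_j(\xi_t)>0\iff j=2i\text{ with }i\in I(t).$$

**Parabolics.** For $I=I(t)$ let $P_I=\{g:\lim_{r\to\infty}e^{-r\xi_t}ge^{r\xi_t}\text{ exists}\}=Z_G(\xi_t)N_I$, the parabolic subgroup of $\xi_t$. It contains $P$, and $P_I\cap\theta P_I=Z_G(\xi_t)$. If $k\in K\cap P_I$ then $k=\theta k\in\theta P_I$, so $k$ centralizes $\xi_t$; thus $K\cap P_I=K_I$. From $G=KAN$ and $AN\subset P_I$ we get $G=KP_I$ and $P_I=K_IAN$. So $P_I$ depends only on $I$, and $K/K_I=G/P_I$.

**Weyl group bookkeeping.** The stabilizer of the dominant point $\xi_t$ in $W$ is $W_I=\langle s_j:j\notin2I\rangle$. Let $W^I$ be the set of minimal-length representatives of $W/W_I$. With the right descent set $\mathrm{Des}(w)=\{j:\ell(ws_j)<\ell(w)\}$ we have $w\in W^I$ iff $\mathrm{Des}(w)\subset2I$. For $w\in W^{[m]}$ put $D(w)=\{i:2i\in\mathrm{Des}(w)\}$. Then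
$$W^I\subset W^{[m]},\qquad w\in W^I\iff D(w)\subset I\quad(w\in W^{[m]}),\qquad D(w)=\emptyset\iff w=1.$$
Finally let $N(w)=\{\alpha>0:w^{-1}\alpha<0\}$, let $d(w)=\sum_{\alpha\in N(w)}m_\alpha$ with $m_\alpha>0$ the multiplicities, and, with $N^-=\theta N$, let $N_w=N\cap wN^-w^{-1}\cong\mathbb R^{d(w)}$.

**Example: $n=2$.** $W$ is dihedral of order 8, $2[m]=\{2\}$, $W_{[1]}=\langle s_1\rangle$ and $W^{[1]}=\{1,s_2,s_1s_2,s_2s_1s_2\}$. We find $N(s_2)=\{2\varepsilon_2\}$, $N(s_1s_2)=\{\varepsilon_1-\varepsilon_2,2\varepsilon_1\}$ and $N(s_2s_1s_2)=\{2\varepsilon_2,\varepsilon_1+\varepsilon_2,2\varepsilon_1\}$, so $d=0,1,3,4$. These are the degrees of a basis of $H^*(\mathrm U(2))$, and $Q=\mathrm U(2)$. All nontrivial $w$ have $D(w)=\{1\}$.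

**Statement (B1).** $G/P_I=\bigsqcup_{w\in W^I}C^I_w$ with $C_w^I=NwP_I/P_I$, and for $w\in W^I$ the map $\nu\mapsto\nu wP_I$ is a homeomorphism $N_w\to C_w^I$.

*Proof.* The Bruhat decomposition gives $G=\bigsqcup_{w\in W^I}PwP_I$, and $PwP_I=NwP_I$ because $w$ normalizes $M_0A\subset P_I$. We have $N=N_w(N\cap wNw^{-1})$, and $(N\cap wNw^{-1})wP_I=wP_I$ since $N\subset P_I$; so $C^I_w=N_wwP_I/P_I$. The roots of $w^{-1}N_ww$ are the $-\beta$ with $\beta>0$ and $w\beta<0$. Since $w\in W^I$ sends the positive roots vanishing on $\xi_t$ to positive roots, these $\beta$ satisfy $\beta(\xi_t)>0$. So $w^{-1}N_ww$ is a closed subgroup of $\theta N_I$, and $\theta N_I\to G/P_I$ is a homeomorphism onto an open set. Translate by $w$. $\square$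

Note that $N_w$ does not depend on $I$. If $w\in W^I$, then $\pi_I$ maps $C^{[m]}_w$ bijectively onto $C^I_w$, as $\nu wP_{[m]}\mapsto\nu wP_I$.

**Statement (B2).** $\overline{C_w^I}\setminus C_w^I$ is a union of cells $C^I_{w'}$ with $d(w')<d(w)$.

*Proof.* The cells are the $P$-orbits, so the frontier is $P$-stable and hence a union of cells. For the dimensions identify $G/P_I=K/K_I$ with the semialgebraic set $\mathrm{Ad}(K)\xi_t$. The group $A$ is semialgebraic (it consists of the $\begin{pmatrix}c&s\\s&c\end{pmatrix}$ with $c,s$ real diagonal, $c^2-s^2=1$, $c>0$), and $N$ and $N_w$ are polynomial images of vector spaces under $\exp$. So the Iwasawa projection $k:G\to K$, whose graph is $\{(g,k):k^{-1}g\in AN\}$, is semialgebraic, and $C_w^I$, the image of $N_ww$ under $g\mapsto\mathrm{Ad}(k(g))\xi_t$, is a semialgebraic set of dimension $d(w)$. The frontier of a semialgebraic set has smaller dimension. $\square$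

**Statement (B3).** If $w=w_Iu$ with $w_I\in W^I$, $u\in W_I$, then $d(w)=d(w_I)+d(u)$. For $w\in W^{[m]}$, $\pi_I$ maps $C_w^{[m]}$ into $C^I_{w_I}$, and $d(w_I)<d(w)$ unless $w=w_I\in W^I$.

*Proof.* Lengths add, so $N(w)=N(w_I)\sqcup w_IN(u)$, and multiplicities are $W$-invariant. Representatives of $u$ lie in $P_I$, so $\nu wP_I=\nu w_IP_I\in Nw_IP_I/P_I$. If $u\ne1$ then $d(u)>0$. $\square$

Write $C_w=C_w^{[m]}\subset Q$.

## 7. The Bruhat cells of $Q$ are independent mod 2

Let $\mathcal U=\mathrm{SU}(n)$ if $n$ is odd and $\mathcal U=\mathrm U(n)$ if $n$ is even. Let $\mathrm{Fl}$ be the manifold of orthogonal decompositions of $\mathbb C^n$ into $m$ ordered planes $L_1,\dots,L_m$ (and a line $\ell$ if $n$ is odd).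

**Lemma 5.** $Q\cong\mathrm{Fl}\times\mathcal U$ and $\dim H^*(Q)=|W^{[m]}|$.

*Proof.* $K_{[m]}$ is the stabilizer of the tuple $(v_{2i}-v_{2i-2})_{1\le i\le m}$, $v_0=0$. Its orbit consists of all $m$-tuples $x=(x_1,\dots,x_m)$ of rank-two partial isometries of $\mathbb C^n$ with mutually orthogonal initial spaces $L_i=(\ker x_i)^\perp$ and mutually orthogonal final spaces, since $\mathrm U(n)\times\mathrm U(n)$ is transitive on these. So $Q$ is the space of such tuples. There is a unique $u\in\mathcal U$ with $u|_{L_i}=x_i|_{L_i}$ for all $i$: for $n$ even $u=\sum x_i$; for $n$ odd, the isometry $\ell\to(\sum\operatorname{im}x_i)^\perp$ is determined by $\det u=1$. Hence $(L_\bullet,u)\mapsto(u\circ\mathrm{pr}_{L_i})_i$ is a continuous bijection $\mathrm{Fl}\times\mathcal U\to Q$ of compact Hausdorff spaces, so a homeomorphism.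

For the count, $\mathrm{Fl}$ has $n!/2^m$ complex Schubert cells, so its total mod 2 Betti number is $n!/2^m$. That of $\mathrm{SU}(n)$ is $2^{n-1}$ and that of $\mathrm U(n)$ is $2^n$. The group $W_{[m]}$ is generated by the $s_j$ with $j\le n$ odd, which commute. It has order $2^{m+1}$ for $n$ odd and $2^m$ for $n$ even. In both cases $\dim H^*(Q)=2^nn!/|W_{[m]}|=|W^{[m]}|$. $\square$

For $n=3$ the count reads $3\cdot4=12=48/4$.

Order $W^{[m]}=\{w_1=1,w_2,\dots,w_r\}$ with $d$ non-decreasing. By (B2) the sets $X_j=\bigcup_{i\le j}C_{w_i}$ are closed in $Q$ (and $X_0=\emptyset$).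

**Lemma 6.** $H_c^*(Q\setminus X_{j-1})\to H_c^*(C_{w_j})$ is surjective for all $j$.

*Proof.* The point is that the number of cells equals the total Betti number, so no exact sequence can lose anything. Let $b$ be the total dimension of $H_c^*$; each $b(C_{w_i})=1$. The long exact sequences give $b(X_j)\le j$, $b(Q\setminus X_j)\le r-j$ and $r=b(Q)\le b(X_j)+b(Q\setminus X_j)$. So $b(Q\setminus X_j)=r-j$ for all $j$. Then $b(Q\setminus X_{j-1})=b(Q\setminus X_j)+b(C_{w_j})$. In the exact sequence of the closed subset $C_{w_j}\subset Q\setminus X_{j-1}$ with complement $Q\setminus X_j$, this forces the connecting map $H_c^*(C_{w_j})\to H_c^{*+1}(Q\setminus X_j)$ to vanish. $\square$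

## 8. Every class on $Z$ of positive degree comes from $Z^\circ$

**Lemma 7.** For $k\ge1$, extension by zero $H_c^k(Z^\circ)\to H^k(Z)$ is surjective.

For $n=4$ this gives the injectivity that was missing in Section 5. The proof cuts $Z$ into pieces $Z_w$, one for each $w\in W^{[m]}$, each a Bruhat cell times a simplex with some faces removed. Unless $w=1$ or all faces are removed, such a piece has no compactly supported cohomology.

For $D\subset[m]$ let $\Delta_D=\{t\in\Delta:t_i>0\ \forall i\in D\}$. For $w\in W^{[m]}$ put $Z_w=\Phi(C_w\times\Delta_{D(w)})$.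

**Step 1: the pieces partition $Z$.** If $t\in\Delta_{D(w)}$ and $I=I(t)$, then $D(w)\subset I$, so $w\in W^I$ and $\pi_I:C_w\to C_w^I$ is a bijection. A point $\mathrm{Ad}(k)\xi_t$ has a well-defined class $kK_I\in K/K_I=G/P_I$. So $Z_w$ is the set of points of $Z$ with $I(t)\supset D(w)$ whose class in $G/P_{I(t)}$ lies in $C_w^{I(t)}$. By (B1), each point of $Z$ with parameter $t$ has its class in exactly one $C_w^I$ with $w\in W^I$, i.e. with $D(w)\subset I$. Hence $Z=\bigsqcup_wZ_w$. By (2) and the injectivity of $\pi_I$ on $C_w$, the map $\Phi:C_w\times\Delta_{D(w)}\to Z_w$ is bijective.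

**Step 2: $\Phi:C_w\times\Delta_{D(w)}\to Z_w$ is a homeomorphism.** Only the continuity of the inverse is in question. Let $z_k=\Phi(\nu_kwP_{[m]},t_k)\to z=\Phi(\nu wP_{[m]},t)$ in $Z_w$, with $\nu_k,\nu\in N_w$. Then $t_k\to t$ since $t$ is continuous on $Z$. Put $I=I(t)\supset D(w)$. Given any subsequence, a further subsequence of $x_k=\nu_kwP_{[m]}$ converges in the compact space $Q$ to some $x$, and $\Phi(x,t)=z$, so $\pi_I(x)=\nu wP_I$ by (2). Hence $\nu_kwP_I=\pi_I(x_k)\to\nu wP_I$, all inside $C_w^I$, which is homeomorphic to $N_w$ by (B1), as $w\in W^I$. So $\nu_k\to\nu$ along this subsequence, and therefore $\nu_k\to\nu$.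

**Step 3: the unions $F_j=\bigcup_{i\le j}Z_{w_i}$ are closed.** This is needed to run exact sequences. We claim $F_j=\Phi(X_j\times\Delta)$, which is compact. The inclusion $\subset$ is clear. For the other one, let $w=w_i$ with $i\le j$, let $t\in\Delta$ and $I=I(t)$. By (B3), points of $\Phi(C_w\times\{t\})$ have their class in $C^I_{w_I}$, so they lie in $Z_{w_I}$. Either $w_I=w$, or $d(w_I)<d(w)$ and $w_I$ precedes $w$ in the order. So $Z_{w_I}\subset F_j$. Hence $Z_{w_j}=F_j\setminus F_{j-1}$ is locally closed.

**Step 4: for $w\ne1$, $H_c^*(Z_w\cap Z^\circ)\to H_c^*(Z_w)$ is surjective.** By Step 2, $H_c^*(Z_w)\cong H_c^*(C_w)\otimes H^*(\Delta,\bigcup_{i\in D(w)}\{t_i=0\})$. Suppose $\emptyset\ne D(w)\neq[m]$. The faces $\{t_i=0\}$, $i\in D(w)$, are convex and all contain every vertex $e_j$ with $j\notin D(w)$. So their union is star-shaped about $e_j$ and contractible, and $H_c^*(Z_w)=0$. If $D(w)=[m]$, then $Z_w=\Phi(C_w\times\mathrm{int}\,\Delta)\subset Z^\circ$, and the map is the identity. The case $D(w)=\emptyset$ is $w=1$.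 In all cases $Z_w\cap Z^\circ=\Phi(C_w\times\mathrm{int}\,\Delta)$.

**Step 5: induction over the pieces.** Let $U_j=Z\setminus F_j$ and $V_j=U_j\cap Z^\circ$. Since $\Phi$ is injective over $Z^\circ$ and $F_j=\Phi(X_j\times\Delta)$, the set $V_j$ corresponds to $(Q\setminus X_j)\times\mathrm{int}\,\Delta$. We claim that $H_c^*(V_j)\to H_c^*(U_j)$ is surjective for all $j\ge1$. For $j=r$ both sets are empty. Suppose the claim holds for some $j\ge2$, and let $z\in H_c^*(U_{j-1})$.

The set $Z_{w_j}$ is closed in $U_{j-1}$ with complement $U_j$. As $w_j\neq1$, Step 4 shows that $z|_{Z_{w_j}}$ comes from a class in $H_c^*(Z_{w_j}\cap Z^\circ)=H_c^*(C_{w_j}\times\mathrm{int}\,\Delta)$. By Lemma 6 and Künneth, that class is the restriction of some $y\in H_c^*(V_{j-1})$. Extension by zero commutes with restriction to closed sets, so $z-\mathrm{ext}(y)$ restricts to $0$ on $Z_{w_j}$. Hence it comes from $H_c^*(U_j)$, so from $H_c^*(V_j)$ by the induction hypothesis, so from $H_c^*(V_{j-1})$, as $V_j\subset V_{j-1}\subset U_{j-1}$. Thus $z$ comes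 from $H_c^*(V_{j-1})$, which is the claim for $j-1$.

**Step 6: the last piece.** $C_1$ is a point, so $F_1=Z_1\cong\Delta$ is contractible, and $H_c^k(U_1)\to H^k(Z)$ is onto for $k\ge1$. With Step 5, $H_c^k(V_1)\to H^k(Z)$ is onto, and it factors through $H_c^k(Z^\circ)$. $\square$

## 9. The skew locus and the map $g\mapsto gg^T$

Now we locate $S$ inside $Z^\circ\cong Q\times\mathrm{int}\,\Delta$. For $x=(x_i)\in Q$ and $t\in\mathrm{int}\,\Delta$ we have $\Phi(x,t)=\sum\lambda_{2i}x_i$ with $\lambda_{2i}=t_i+\dots+t_m$ distinct and positive. Let $Q_S=\{x\in Q:\text{all }x_i\text{ skew}\}$, a compact set. Then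
$$S^\circ:=S\cap Z^\circ=\Phi(Q_S\times\mathrm{int}\,\Delta).\tag{3}$$
The inclusion $\supset$ is clear. Conversely let $Y=\Phi(x,t)$ be skew. Then $(Y^*Y)^T=Y^T\bar Y=YY^*$, so for every function $h$
$$(Yh(Y^*Y))^T=h(YY^*)Y^T=-h(YY^*)Y=-Yh(Y^*Y).$$
Since $Y^*Y=\sum\lambda_{2i}^2\,\mathrm{pr}_{L_i}$, taking $h=\lambda_{2i}^{-1}1_{\{\lambda_{2i}^2\}}$ gives $Yh(Y^*Y)=x_i$, so each $x_i$ is skew.

**Lemma 8.** $H^{q-m}(Q)\to H^{q-m}(Q_S)$ is zero.

**Step 1: $Q_S$ as a homogeneous space.** The purpose is to compute with $Q_S$ by group theory. Let $J_i$ be $J$ placed in coordinates $2i-1,2i$, and $x^0=(J_i)_i\in Q_S$. The group $\mathrm U(n)$ acts on $Q_S$ by $x_i\mapsto gx_ig^T$. For $x\in Q_S$ and distinct $\lambda_2>\lambda_4>\dots>\lambda_{2m}>0$, the normal form of Section 5 gives $\sum\lambda_{2i}x_i=g(\sum\lambda_{2i}J_i)g^T$ for some $g\in\mathrm U(n)$, and functional calculus as above gives $x_i=gJ_ig^T$. So $\mathrm U(n)$ is transitive. For $n$ odd, $\mathrm{diag}(1,\dots,1,c)$ fixes $x^0$, so $\mathrm{SU}(n)$ is transitive. In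 both cases $\mathcal U$ is transitive on $Q_S$.

If $gJ_ig^T=J_i$ for all $i$, then $gJ_i=J_i\bar g$, so $g$ preserves each $\operatorname{im}J_i$ and, for $n$ odd, the last coordinate line. Since $aJa^T=\det(a)J$ for $2\times2$ matrices, the blocks lie in $\mathrm{SU}(2)$; for $n$ odd the last entry is $1$ as $\det g=1$. So the stabilizer of $x^0$ in $\mathcal U$ is $\mathrm{Sp}(1)^m$, and $Q_S=\mathcal U/\mathrm{Sp}(1)^m$.

Let $\Omega=\sum J_i\in M_{2m}(\mathbb C)$ and
$$\mathrm{Sp}(m)=\{g\in\mathrm U(2m):g\Omega g^T=\Omega\},$$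
embedded in $\mathrm U(n)$ as $\mathrm{diag}(g,1)$ if $n$ is odd. Its elements have determinant $1$, since the Pfaffian satisfies $\mathrm{Pf}(g\Omega g^T)=\det(g)\mathrm{Pf}(\Omega)$. So $\mathrm{Sp}(1)^m\subset\mathrm{Sp}(m)\subset\mathcal U$.

**Step 2: a degree count.** This removes the classes from $\mathrm{Fl}$. We have $\dim\mathcal U-3m=q-m$: for $n=2m+1$ both sides are $4m^2+m$, for $n=2m$ both are $4m^2-3m$. Also $\dim\mathrm{Fl}=\dim\mathcal U-4m$. Hence
$$q-m>\dim\mathrm{Fl}.\tag{4}$$

**Step 3: the unitary component of a skew tuple.** Let $u:Q\to\mathcal U$ be the projection of Lemma 5. Let $\Lambda=\sum J_i$ for $n$ even and $\Lambda=\sum J_i+e_{nn}$ for $n$ odd, where $e_{nn}$ is the matrix unit. Then $\Lambda\in\mathcal U$, and so $g\Lambda g^T\in\mathcal U$ for $g\in\mathcal U$. The initial space of $gJ_ig^T$ is $(g^T)^{-1}\langle e_{2i-1},e_{2i}\rangle$, and on it $g\Lambda g^T$ agrees with $gJ_ig^T$. By the uniqueness in Lemma 5, $u(gx^0)=g\Lambda g^T$. Since $g\Lambda g^T=\Lambda$ for $g\in\mathrm{Sp}(m)$, $u|_{Q_S}$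 factors as
$$Q_S=\mathcal U/\mathrm{Sp}(1)^m\to\mathcal U/\mathrm{Sp}(m)\xrightarrow{\ \kappa\ }\mathcal U,\qquad\kappa(g\,\mathrm{Sp}(m))=g\Lambda g^T.\tag{5}$$
For $n=3$, $\mathcal U/\mathrm{Sp}(1)=S^5$ and $\kappa$ is the map $v\mapsto u([v]_\times)$ of Section 4, up to parametrization. The next two steps show that $\kappa^*=0$ in positive degrees, by comparing $\kappa$ with $\kappa p$, where $p:\mathcal U\to\mathcal U/\mathrm{Sp}(m)$.

**Step 4: $p^*$ is injective.** Recall Leray–Hirsch: if the total space of a bundle surjects in cohomology onto the finite-dimensional cohomology of the fibre, then its cohomology is a free module over that of the base on lifts of a basis; in particular pullback from the base is injective. So it suffices that $H^*(\mathcal U)\to H^*(\mathrm{Sp}(m))$ is onto. The maps $H^*(\mathrm U(k+1))\to H^*(\mathrm U(k))$ are onto, and for $n$ odd the restriction from $\mathrm U(n)$ to $\mathrm{Sp}(m)$ factors through $\mathrm{SU}(n)$. So it suffices that $H^*(\mathrm U(2m))\to H^*(\mathrm{Sp}(m))$ is onto. We use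 induction on $m$; the case $m=0$ is trivial.

Evaluation at $e_{2m}$ gives $\mathrm U(2m)\to S^{4m-1}$. Restricted to $\mathrm{Sp}(m)$ it has stabilizer $\mathrm{Sp}(m-1)\subset\mathrm U(2m-2)$: if $ge_{2m}=e_{2m}$, then $\bar ge_{2m}=e_{2m}$, and $g\Omega=\Omega\bar g$ with $\Omega e_{2m}=e_{2m-1}$ gives $ge_{2m-1}=e_{2m-1}$. The orbit has dimension $m(2m+1)-(m-1)(2m-1)=4m-1$, so it is the whole sphere, and $\mathrm{Sp}(m)\to S^{4m-1}$ is a bundle with fibre $\mathrm{Sp}(m-1)$. By induction
$$H^*(\mathrm U(2m))\to H^*(\mathrm U(2m-2))\to H^*(\mathrm{Sp}(m-1))$$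
is onto, and it factors through $H^*(\mathrm{Sp}(m))$. By Leray–Hirsch $H^*(\mathrm{Sp}(m))$ is generated, as a module over $H^*(S^{4m-1})$, by classes restricted from $\mathrm U(2m)$. The class pulled back from $S^{4m-1}$ is itself restricted from $\mathrm U(2m)$. So $H^*(\mathrm U(2m))\to H^*(\mathrm{Sp}(m))$ is onto.

**Step 5: $(\kappa p)^*=0$ in positive degrees.** Here the factor $2$ enters. Since $\mathcal U$ is connected, a path from $\Lambda$ to $1$ in $\mathcal U$ shows that $\kappa p:g\mapsto g\Lambda g^T$ is homotopic, as a map $\mathcal U\to\mathcal U$, to $g\mapsto gg^T$. Recall that $x\in H^*(\mathcal U;\mathbb Z)$ is *primitive* if the multiplication $\mu$ satisfies $\mu^*x=x\otimes1+1\otimes x$. For instance, for the generator $e_1$ of $H^1(\mathrm U(1);\mathbb Z)$, the map $c\mapsto c\cdot c$ pulls $e_1$ back to $e_1+e_1=2e_1$. The ring $H^*(\mathcal U;\mathbb Z)$ is an exterior algebra on primitive generators $e_{2i-1}$ of distinct odd degrees, and the primitives in degree $2i-1$ form $\mathbb Ze_{2i-1}$.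

Transposition $\vartheta(g)=g^T$ satisfies $\vartheta\mu=\mu\circ\mathrm{swap}\circ(\vartheta\times\vartheta)$, so $\vartheta^*$ preserves primitives. As $\vartheta^2=1$, $\vartheta^*e_{2i-1}=\pm e_{2i-1}$. The map $g\mapsto g\,\vartheta(g)$ is $\mu\circ(\mathrm{id},\vartheta)$, so it pulls $e_{2i-1}$ back to
$$e_{2i-1}+\vartheta^*e_{2i-1}\in\{0,2e_{2i-1}\},$$
which is $0$ mod 2. The reductions of the $e_{2i-1}$ generate the ring $H^*(\mathcal U;\mathbb F_2)$, so $(\kappa p)^*=0$ in positive degrees. As $(\kappa p)^*=p^*\kappa^*$ and $p^*$ is injective, $\kappa^*=0$ in positive degrees.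

**Step 6: conclusion of Lemma 8.** We have $H^{q-m}(Q)=\bigoplus_{a+b=q-m}H^a(\mathrm{Fl})\otimes H^b(\mathcal U)$. A class $\alpha\otimes\beta$ restricts on $Q_S$ to a product with factor $(u|_{Q_S})^*\beta$. For $b>0$ this factor is $0$, by (5) and Step 5. For $b=0$ we have $H^{q-m}(\mathrm{Fl})=0$ by (4). $\square$

**Proof of Proposition 4.** Let $\zeta\in H^{q-1}(Z)$. Since $q-1\ge1$, Lemma 7 gives $\zeta=\mathrm{ext}(\omega)$ with $\omega\in H_c^{q-1}(Z^\circ)$. As $\mathrm{int}\,\Delta\cong\mathbb R^{m-1}$, Künneth gives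
$$H_c^{q-1}(Z^\circ)=H^{q-m}(Q)\otimes H_c^{m-1}(\mathrm{int}\,\Delta).$$
Extension by zero from $Z^\circ$ commutes with restriction to the closed set $S$, so $\zeta|_S=\mathrm{ext}(\omega|_{S^\circ})$. By (3), $\omega|_{S^\circ}\in H^{q-m}(Q_S)\otimes H_c^{m-1}(\mathrm{int}\,\Delta)$ is the image of $\omega$ under restriction in the first factor, and it is zero by Lemma 8. So $\zeta|_S=0$. $\square$

With Theorem 3 this completes the proof of Theorem 1.

## 10. Cohomological dimension and commensurable stabilizers

**Proof of Theorem 2(a).** The plan is to compare two fibrations of $E_\Gamma=\Gamma\backslash G/K_H$. The torsion-free discrete group $\Gamma$ acts properly, hence freely, on $G/H$ and on $X$. Let $B=\Gamma\backslash X$, a manifold that is a $K(\Gamma,1)$; so $e:=\operatorname{cd}_{\mathbb Z}\Gamma<\infty$. Let $M=\Gamma\backslash G/H$, a connected manifold of dimension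
$$d_0=\dim G-\dim H=(4n^2-1)-(2n^2-n)=2n^2+n-1.$$

*The map to $M$.* The bundle $E_\Gamma\to M$ has contractible fibre $H/K_H$, so it is a homotopy equivalence.

*The map to $B$.* The bundle $E_\Gamma\to B$ has fibre $F=K/K_H$ and structure group $K$. The map $(a,b)\mapsto ab^T$ takes $K$ onto $\mathrm{SU}(n)$, is invariant under right multiplication by $(c,\bar c)$, and $(a,b)\mapsto1$ iff $b=\bar a$; so $F\cong\mathrm{SU}(n)$. Put $f=\dim F=n^2-1$. Since $K$ is connected, the monodromy on $H^*(F;\mathbb Z)$ is trivial, and $H^*(F;\mathbb Z)$ is free with $H^f(F;\mathbb Z)=\mathbb Z$.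

*The corner.* Choose a $\Gamma$-module $V$ with $H^e(\Gamma;V)\ne0$. The Leray–Serre spectral sequence of $E_\Gamma\to B$ with coefficients in $V$ has $E_2^{a,b}=H^a(\Gamma;V\otimes H^b(F;\mathbb Z))$, with $\Gamma$ acting on $V$ only. It vanishes for $a>e$ or $b>f$. No differential enters or leaves the corner $E_2^{e,f}=H^e(\Gamma;V)$, so it survives. The local system $V$ on $E_\Gamma$ comes from the $\Gamma$-covering $E\to E_\Gamma$, the pullback of the $\Gamma$-covering $G/H\to M$. So $H^{e+f}(M;V)\cong H^{e+f}(E_\Gamma;V)\neq0$.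

*Use of Theorem 1.* By Theorem 1, $M$ is not compact. A connected noncompact manifold of dimension $d_0$ has vanishing cohomology in degrees $\ge d_0$ with any local coefficients. Hence $e+f\le d_0-1$, that is, $e\le2n^2+n-2-(n^2-1)=n^2+n-1$. $\square$

**Proof of Theorem 2(b).** If $H_1\subset H$ is closed and cocompact, then $G/H_1\to G/H$ is a proper $G$-equivariant surjection, since its fibres are copies of the compact space $H/H_1$. If $H_1\supset H$ is closed with $H_1/H$ compact, then $G/H\to G/H_1$ is one. Let $\varphi:Y_1\to Y_2$ be a proper equivariant continuous surjection of locally compact spaces; images and preimages of compact sets are compact.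

*Proper discontinuity passes both ways.* If $\Gamma$ acts properly discontinuously on $Y_2$ and $L\subset Y_1$ is compact, then $\gamma L\cap L\ne\emptyset$ implies $\gamma\varphi(L)\cap\varphi(L)\ne\emptyset$, so only finitely many $\gamma$ occur. If $\Gamma$ acts properly discontinuously on $Y_1$ and $L\subset Y_2$ is compact, then $\gamma L\cap L\neq\emptyset$ implies $\gamma\varphi^{-1}(L)\cap\varphi^{-1}(L)\ne\emptyset$ by surjectivity, and again only finitely many $\gamma$ occur.

*Cocompactness passes both ways.* It means that the translates of some compact set cover the space, and images and preimages under $\varphi$ carry such a set to such a set. So a compact quotient of $G/H_1$ would give one of $G/H$, contrary to Theorem 1. $\square$
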